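# Wavelet sets inside the frequency support of a wavelet

## 1. Wavelets that do not vanish on a Shannon band

We work in $L^2(\mathbb R)$ with the Fourier transform
$$\hat f(s)=\frac1{\sqrt{2\pi}}\int_{\mathbb R}e^{-ist}f(t)\,dt ,$$
and with the two unitary operators $(Uf)(t)=\sqrt2\,f(2t)$ (dilation) and $(Tf)(t)=f(t-1)$ (translation). We write $|A|$ for Lebesgue measure, and *conull* means "with null complement".

**Definition (wavelet).** A (dyadic orthonormal) wavelet is a function $\psi\in L^2(\mathbb R)$ such that $\{U^nT^\ell\psi:n,\ell\in\mathbb Z\}$ is an orthonormal basis of $L^2(\mathbb R)$. Its *frequency support* is $\operatorname{supp}\hat\psi=\{s:\hat\psi(s)\ne0\}$, a set determined up to null sets.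

**Definition (wavelet set).** A measurable set $E\subseteq\mathbb R$ is a wavelet set if $\frac1{\sqrt{2\pi}}\chi_E=\hat\psi$ for some wavelet $\psi$. Such a $\psi$ is called an MSF (minimally supported frequency) wavelet.

We use the following criterion of Dai and Larson: $E$ is a wavelet set if and only if the translates $E+2\pi k$, $k\in\mathbb Z$, partition $\mathbb R$ up to null sets and the dilates $2^nE$, $n\in\mathbb Z$, partition $\mathbb R$ up to null sets. Call $t+2\pi\mathbb Z$ the *class* of $t$ and $\{2^jt:j\in\mathbb Z\}$ the *dyadic orbit* of $t$. The criterion then says: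

> $E$ is a wavelet set iff, for almost every $t$, it contains exactly one point of the class of $t$ and exactly one point of the dyadic orbit of $t$.

**Example.** Let $0<a<2\pi$ and $E_a=[-2a,-a)\cup[2\pi-a,4\pi-2a)$. Moving the first interval by $2\pi$ gives $[2\pi-2a,2\pi-a)$, which together with the second fills $[2\pi-2a,4\pi-2a)$, an interval of length $2\pi$. So the translates tile. The positive part has the form $[c,2c)$ with $c=2\pi-a$ and the negative part is $[-2a,-a)$, so the dilates tile $\mathbb R\setminus\{0\}$. Hence $E_a$ is a wavelet set. For $a=\pi$ it is the Shannon set $[-2\pi,-\pi)\cup[\pi,2\pi)$.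

The question, posed in David R. Larson, "Unitary systems and wavelet sets", arXiv:math/0604619 (2006), is whether the frequency support of a wavelet must contain a wavelet set, up to a null set. For an MSF wavelet it *is* one. At the other extreme, the answer is also immediate when the support has no gaps.

**Proposition 2 (no gaps in a band).** Let $\psi$ be a wavelet such that, for some $0<a<2\pi$, $\hat\psi\ne0$ a.e. on $E_a$. Then $\operatorname{supp}\hat\psi$ contains a wavelet set.

*Proof.* $E_a\subseteq\operatorname{supp}\hat\psi$ up to a null set, and $E_a$ is a wavelet set by the example. $\square$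

This covers the Haar wavelet $\chi_{[0,1/2)}-\chi_{[1/2,1)}$: its transform is $\frac{1}{\sqrt{2\pi}}\frac{(1-e^{-is/2})^2}{is}$, of modulus $\frac{4\sin^2(s/4)}{\sqrt{2\pi}\,|s|}$, which vanishes only on $4\pi\mathbb Z$.

What changes in general? The set $E_a$ did not depend on $\psi$, and this cannot persist. Consider
$$E_*=\left[-\tfrac{32\pi}7,-4\pi\right)\cup\left[-\pi,-\tfrac{4\pi}7\right)\cup\left[\tfrac{4\pi}7,\pi\right)\cup\left[4\pi,\tfrac{32\pi}7\right).$$
Modulo $2\pi$ its four pieces become $[\frac{10\pi}7,2\pi)$, $[\pi,\frac{10\pi}7)$, $[\frac{4\pi}7,\pi)$, $[0,\frac{4\pi}7)$, which partition $[0,2\pi)$. Dividing the outer pieces by $4$ gives $[-\frac{8\pi}7,-\pi)$ and $[\pi,\frac{8\pi}7)$, so up to dilations we have $[\frac{4\pi}7,\frac{8\pi}7)$ and $[-\frac{8\pi}7,-\frac{4\pi}7)$. So $E_*$ is a wavelet set, hence the frequency support of a wavelet. It contains no $E_a$ up to null sets: both have measure $2\pi$, so they would coincide, but one is a union of two separated intervals and the other of four. It even misses the Shannon set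 entirely. So the set $E$ must be built from $\psi$. The result to be proved is this.

**Theorem 1.** Let $\psi$ be a dyadic orthonormal wavelet. Then there is a wavelet set $E$ with $E\subseteq\operatorname{supp}\hat\psi$ up to a null set.

## 2. One point in each class and in each orbit

Fix an everywhere defined Borel version of $\hat\psi$ and put
$$w(t)=2\pi|\hat\psi(t)|^2,\qquad \omega(t)=\sum_{j\ge1}w(2^jt),\qquad D(t)=\sum_{k\in\mathbb Z}\omega(t+2\pi k)\in[0,\infty].$$
The first task is to say, pointwise in frequency, what it means that $\psi$ is a wavelet.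

**Lemma 3.** For a.e. $t$:

* (a) $\sum_kw(t+2\pi k)=1$;
* (b) $\sum_k\hat\psi(t+2\pi k)\overline{\hat\psi(2^j(t+2\pi k))}=0$ for all $j\ge1$;
* (c) $\sum_{j\in\mathbb Z}w(2^jt)=1$.

*Proof.* Throughout we use $(U^nT^\ell\psi)^\wedge(s)=2^{-n/2}e^{-i\ell2^{-n}s}\hat\psi(2^{-n}s)$.

**Part (a): orthonormality of the translates.** For $\ell\in\mathbb Z$,
$$\delta_{\ell,0}=\langle T^\ell\psi,\psi\rangle=\int_{\mathbb R}e^{-i\ell s}|\hat\psi(s)|^2ds=\int_0^{2\pi}e^{-i\ell s}\sum_k|\hat\psi(s+2\pi k)|^2ds.$$
The $L^1(0,2\pi)$ function $\sum_k|\hat\psi(\cdot+2\pi k)|^2$ has the Fourier coefficients of the constant $\frac1{2\pi}$, so it equals that constant a.e.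

**Part (b): orthogonality between scales.** For $\ell\in\mathbb Z$ and $j\ge1$,
$$0=\langle T^\ell\psi,U^{-j}\psi\rangle=2^{j/2}\int_0^{2\pi}e^{-i\ell s}\sum_k\hat\psi(s+2\pi k)\overline{\hat\psi(2^j(s+2\pi k))}\,ds.$$
The series converges absolutely in $L^1(0,2\pi)$ because $\hat\psi\,\overline{\hat\psi(2^j\cdot)}\in L^1(\mathbb R)$. All Fourier coefficients of its sum vanish, so the sum is $0$ a.e.

**Part (c): completeness.** The plan is to test Parseval's identity on a function whose transform is concentrated near one frequency $s$. Let $\hat f$ be bounded with compact support. Substituting $s'=2^nu$ and periodizing,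
$$\langle f,U^nT^\ell\psi\rangle=2^{n/2}\int_0^{2\pi}e^{i\ell u}\sum_k\hat f(2^n(u+2\pi k))\overline{\hat\psi(u+2\pi k)}\,du .$$
The inner sum has boundedly many nonzero terms and lies in $L^2(0,2\pi)$, so Parseval for Fourier series gives
$$\sum_\ell|\langle f,U^nT^\ell\psi\rangle|^2=2\pi2^n\int_0^{2\pi}\Big|\sum_k\hat f(2^n(u+2\pi k))\overline{\hat\psi(u+2\pi k)}\Big|^2du. \tag{1}$$
Let $s\ne0$ and $0<\delta<|s|/2$. Let $I$ be the interval of length $\delta$ with endpoint $s$ lying on the side of $s$ away from $0$, and let $\hat f=\delta^{-1/2}\chi_I$. A term of the inner sum is nonzero only if $u+2\pi k\in2^{-n}I$, an interval of length $2^{-n}\delta$.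

*Large scales, $2\pi2^n\ge\delta$.* For a.e. $u$ at most one term is nonzero, so (1) equals $2\pi2^n\delta^{-1}\int_{2^{-n}I}|\hat\psi|^2=\delta^{-1}\int_Iw(2^{-n}s')\,ds'$.

*Small scales, $2\pi2^n<\delta$.* At most $\frac\delta{2\pi2^n}+1\le\frac{2\delta}{2\pi2^n}$ terms are nonzero, so by Cauchy–Schwarz (1) is at most
$$2\pi2^n\cdot\frac{2\delta}{2\pi2^n}\cdot\delta^{-1}\int_{2^{-n}I}|\hat\psi|^2=2\int_{2^{-n}I}|\hat\psi|^2 .$$
On $I$ the modulus lies in $[|s|,\frac32|s|)$ up to endpoints, so the sets $2^{-n}I$ are pairwise disjoint, and for these $n$ they lie in $\{|u|\ge2\pi|s|/\delta\}$. Together the small scales contribute at most $2\int_{|u|\ge2\pi|s|/\delta}|\hat\psi|^2$, which tends to $0$ as $\delta\to0$.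

Since the system is an orthonormal basis, summing (1) over $n$ gives $\|f\|^2=1$, that is,
$$1=\delta^{-1}\int_I\ \sum_{n:\,2\pi2^n\ge\delta}w(2^{-n}s')\,ds'+o(1)\qquad(\delta\to0),$$
where the $o(1)$ term is nonnegative. Fix $N$. As soon as $\delta\le2\pi2^{-N}$, all $n\ge-N$ are among the large scales, so $\delta^{-1}\int_I\sum_{n\ge-N}w(2^{-n}s')\,ds'\le1$. This bound holds for all $s$ in a compact subset of $\mathbb R\setminus\{0\}$ with the same small $\delta$, so the integrand is locally integrable on $\mathbb R\setminus\{0\}$. Lebesgue differentiation gives $\sum_{n\ge-N}w(2^{-n}s)\le1$ for a.e. $s$. Let $N\to\infty$: $G:=\sum_{n\in\mathbb Z}w(2^{-n}\cdot)\le1$ a.e. On the other hand $\delta^{-1}\int_IG\ge1-o(1)$, so $G\ge1$ a.e., again by Lebesgue differentiation. $\square$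

**A good set of points.** To avoid carrying null sets along, let $\Gamma$ be the countable group generated by $t\mapsto2t$ and $t\mapsto t+2\pi$. Its elements are affine bijections, so they preserve Borel sets and null sets. If $B$ is a conull Borel set, then $\bigcap_{\gamma\in\Gamma}\gamma B$ is a conull $\Gamma$-invariant Borel subset of $B$. Also
$$\int_0^{2\pi}D=\int_{\mathbb R}\omega=\sum_{j\ge1}\int_{\mathbb R}w(2^jt)\,dt=\sum_{j\ge1}2^{-j}\,2\pi\|\hat\psi\|^2=2\pi, \tag{2}$$
so $D<\infty$ a.e. Hence there is a conull $\Gamma$-invariant Borel set $R'\subset\mathbb R\setminus\pi\mathbb Q$ on which (a), (b), (c) hold and $D<\infty$. From now on **all points are taken in $R'$**. We shall shrink $R'$ a few times, each time by intersecting it with $\bigcap_{\gamma}\gamma B$ for a conull Borel $B$, so that it stays Borel, conull and $\Gamma$-invariant.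

**The doubly stochastic picture.** Fix one $\Gamma$-orbit. It is a countable set, a union of classes and also a union of dyadic orbits. A class and a dyadic orbit share at most one point: if $2^jt-t\in2\pi\mathbb Z$ with $j\ne0$, then $t\in\pi\mathbb Q$. So write a matrix whose rows are the classes, whose columns are the dyadic orbits, and whose entry is $w(t)$ at the common point $t$, or $0$ if there is none. By (a) the rows sum to $1$, by (c) the columns sum to $1$. A wavelet set inside $\{w>0\}$ selects in almost every such matrix positive entries, one in each row and one in each column.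

A sensible first attempt is now clear. For a finite doubly stochastic matrix such a selection exists, and Section 5 shows that it exists for every countable one. So choose a selection in each $\Gamma$-orbit and take the union. The trouble is that this $E$ must be measurable. A measurable selection theorem lets us choose measurably in a parameter, but we would need a measurable parameter that counts each $\Gamma$-orbit once, since two parameters for the same orbit may receive conflicting selections. There is none: suppose a measurable $X$ met almost every $\Gamma$-orbit in exactly one point. Remove a null set so that $X\subseteq R'$ and $X$ never meets a $\Gamma$-orbit twice. For every dyadic rational $q$ the translation by $2\pi q$ is in $\Gamma$ (conjugate $t\mapsto t+2\pi m$ by $t\mapsto2^nt$). So the sets $X+2\pi q$ are pairwise disjoint. For each $r$, the sets $(X\cap[-r,r])+2\pi2^{-n}$, $n\ge1$, are infinitely many disjoint sets of equal measure in a bounded interval, so $|X\cap[-r,r]|=0$. Thus $X$ is null, and so is the union of its images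 under the countable group $\Gamma$, a contradiction.

To proceed, either the choice must be so explicit that it is visibly measurable, or the $\Gamma$-orbits must be cut into smaller pieces that *can* be parametrized. The function $D$ tells us which of the two to do. So far the identity (b) has not been used; it enters now.

## 3. The function $D$ is a dimension

The purpose of this section is to read (a), (b), (c) as linear algebra in $\ell^2(\mathbb Z)$, for one class at a time. Let $\Lambda=\{(n,m):n\ge0,\ 0\le m<2^n\}$.

**Definition (column vectors).** For $\xi\in R'$ and $(n,m)\in\Lambda$ let $C^\xi_{n,m}$ be the sequence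
$$C^\xi_{n,m}(k)=\sqrt{2\pi}\,\hat\psi\big((\xi+2\pi k)/2^n\big)\ \text{ if }k\equiv m\ (\mathrm{mod}\ 2^n),\qquad C^\xi_{n,m}(k)=0\ \text{ otherwise.}$$

For instance $C^\xi_{0,0}$ lists $\sqrt{2\pi}\,\hat\psi$ along the class of $\xi$, while $C^\xi_{1,0}$ and $C^\xi_{1,1}$ list it along the classes of $\xi/2$ and $\xi/2+\pi$, on the even and the odd $k$ respectively.

**Lemma 4.** The family $\{C^\xi_{n,m}\}_{(n,m)\in\Lambda}$ is orthonormal in $\ell^2(\mathbb Z)$. Let $J(\xi)$ be its orthogonal complement and $Q$ the projection onto $J(\xi)$. Then $\langle Qe_k,e_k\rangle=\omega(\xi+2\pi k)$ for all $k$. Hence $D(\xi)=\operatorname{tr}Q=\dim J(\xi)$ is a nonnegative integer.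

*Proof.* Put $\eta=(\xi+2\pi m)/2^n\in R'$. The vector $C^\xi_{n,m}$ lives on the integers $k=m+2^nl$ with values $\sqrt{2\pi}\,\hat\psi(\eta+2\pi l)$, so it has norm $1$ by (a) at $\eta$. For equal $n$ and different $m$ the supports are disjoint. Let $n'<n$. The supports of $C^\xi_{n,m}$ and $C^\xi_{n',m'}$ are disjoint unless $m\equiv m'$ mod $2^{n'}$; in that case the inner product is
$$2\pi\sum_l\hat\psi(\eta+2\pi l)\overline{\hat\psi(2^{n-n'}(\eta+2\pi l))}=0$$
by (b) at $\eta$. For the diagonal, each $k$ lies in exactly one residue class mod $2^n$, so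
$$\langle Qe_k,e_k\rangle=1-\sum_{n,m}|C^\xi_{n,m}(k)|^2=1-\sum_{n\ge0}w\big((\xi+2\pi k)/2^n\big)=\omega(\xi+2\pi k)$$
by (c) at $\xi+2\pi k$. Sum over $k$; the trace is finite since $D(\xi)<\infty$. $\square$

By (2), the $2\pi$-periodic function $D$ has mean $1$ over a period, and it is integer valued. If $D\ge1$ a.e. then $D=1$ a.e. So exactly one of the following holds:

* **Case 1:** $D=1$ a.e.;
* **Case 2:** $|\{D=0\}|>0$.

**Both cases occur.** If $w=\chi_{E_a}$, then $\omega=\chi_{[-a,2\pi-a)}$ a.e., so $D=1$ a.e. Let now $w=\chi_{E_*}$. On the positive axis, halving $[\frac{4\pi}7,\pi)$ and $[4\pi,\frac{32\pi}7)$ repeatedly shows that $\omega$ is the indicator of $(0,\frac{4\pi}7)\cup[\pi,\frac{8\pi}7)\cup[2\pi,\frac{16\pi}7)$: the first interval is the union of the $2^{-j}[\frac{4\pi}7,\pi)$, $j\ge1$, and the $2^{-j}[4\pi,\frac{32\pi}7)$, $j\ge3$, and the other two are $j=2$ and $j=1$. On the negative axis it is the mirror image, up to endpoints. Reducing mod $2\pi$ to $(-\pi,\pi)$, where $[\pi,\frac{8\pi}7)$ becomes $[-\pi,-\frac{6\pi}7)$,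 we find that, up to endpoints, $D$ is even and
$$D=2\text{ on }(0,\tfrac{2\pi}7),\quad D=1\text{ on }(\tfrac{2\pi}7,\tfrac{4\pi}7),\quad D=0\text{ on }(\tfrac{4\pi}7,\tfrac{6\pi}7),\quad D=1\text{ on }(\tfrac{6\pi}7,\pi). \tag{3}$$
The integral over $(0,\pi)$ is $\frac{4\pi}7+\frac{2\pi}7+\frac\pi7=\pi$, as it should be.

## 4. The case $D=1$: an explicit set

Shrink $R'$ so that $D=1$ on $R'$. Let $\Phi_\xi$ be a unit vector spanning $J(\xi)$. By Lemma 4, $|\Phi_\xi(k)|^2=\omega(\xi+2\pi k)$ and $\sum_k\omega(\xi+2\pi k)=1$.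

For $E_a$ we have $E_a=2\Omega\setminus\Omega$ with $\Omega=[-a,2\pi-a)$, a set with one point per class on which $\omega>0$. We imitate this: choose $\Omega$ inside $\{\omega>0\}$ and then pass to $2\Omega\setminus\Omega$. The danger is that $w$ might vanish on $2\Omega\setminus\Omega$. The next step rules this out.

**Step 1: relate $\omega$ and $w$ at $t$ to $\omega$ at $t/2$.** For $p\in\{0,1\}$ let $V_p$ be the isometry of $\ell^2(\mathbb Z)$ with $(V_pf)(2l+p)=f(l)$ and $0$ elsewhere. The ranges of $V_0,V_1$ are orthogonal and together span $\ell^2(\mathbb Z)$. For $n\ge1$ and $m=2m'+p$,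
$$C^\xi_{n,m}=V_p\,C^{(\xi+2\pi p)/2}_{n-1,m'} .$$
Indeed, at $k=2l+p$ the right side is $\sqrt{2\pi}\,\hat\psi$ at $\big(\frac{\xi+2\pi p}2+2\pi l\big)/2^{n-1}=(\xi+2\pi k)/2^n$ if $l\equiv m'$ mod $2^{n-1}$, that is, if $k\equiv m$ mod $2^n$. Hence the orthogonal complement $J_1(\xi)$ of $\{C^\xi_{n,m}:n\ge1\}$ is $V_0J(\xi/2)\oplus V_1J(\xi/2+\pi)$, with orthonormal basis
$$u_0=V_0\Phi_{\xi/2},\qquad u_1=V_1\Phi_{\xi/2+\pi}.$$
On the other hand $C^\xi_{0,0}\in J_1(\xi)$ and $J_1(\xi)=J(\xi)\oplus\mathbb C\,C^\xi_{0,0}$, so $\Phi_\xi,C^\xi_{0,0}$ is a second orthonormal basis of this two-dimensional space. Therefore there are scalars $\alpha,\beta,c$, depending on $\xi$, with $|\alpha|^2+|\beta|^2=1=|c|$ and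
$$\Phi_\xi=\alpha u_0+\beta u_1,\qquad C^\xi_{0,0}=c(-\bar\beta u_0+\bar\alpha u_1).$$
We have $|u_p(k)|^2=\omega((\xi+2\pi k)/2)$ if $k\equiv p$ mod $2$, and $u_p(k)=0$ otherwise. Squared moduli give, for $t=\xi+2\pi k$,
$$\begin{aligned}k\text{ even}:&\quad \omega(t)=|\alpha|^2\omega(t/2),\quad w(t)=|\beta|^2\omega(t/2);\\ k\text{ odd}:&\quad \omega(t)=|\beta|^2\omega(t/2),\quad w(t)=|\alpha|^2\omega(t/2).\end{aligned}\tag{4}$$
The point of (4) is the exchange of factors: the factor of $w$ on one parity is the factor of $\omega$ on the other.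

**Step 2: choose $\Omega$.** We want one point per class, chosen measurably, with $\omega>0$. Since $R'\cap\pi\mathbb Q=\emptyset$, the numbers $|\xi+2\pi k|$, $k\in\mathbb Z$, are distinct: $|\xi+2\pi k|=|\xi+2\pi k'|$ with $k\ne k'$ would give $\xi=-\pi(k+k')$. Let $\Omega$ be the set of $t\in R'$ such that $\omega(t)>0$ and $\omega(t+2\pi k)=0$ whenever $|t+2\pi k|<|t|$. It is Borel. In each class $\omega$ has sum $1$, so it is positive somewhere, and among the points where it is positive exactly one has least modulus. So $\Omega$ meets each class in exactly one point, and therefore $|\Omega|=2\pi$.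

**Step 3: $\Omega\subseteq2\Omega$.** This is needed for the telescoping of dilates. Let $t\in\Omega$. Then $\omega(t/2)=\omega(t)+w(t)>0$. If $t/2\notin\Omega$, there is $l\ne0$ with $|t/2+2\pi l|<|t/2|$ and $\omega(t/2+2\pi l)>0$. Put $t'=t+4\pi l$. Then $|t'|<|t|$ and $t'$ has the same parity as $t$ in the class. By (4), $\omega(t')$ is $\omega(t'/2)>0$ times the same factor that appears in $\omega(t)$, and that factor is positive because $\omega(t)>0$. So $\omega(t')>0$, contradicting $t\in\Omega$.

Put $E=2\Omega\setminus\Omega$, a Borel set.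

**Step 4: $E$ meets each class once.** A point $2s$ with $s\in\Omega$ is in the class of $\xi$ iff $s$ is in the class of $\xi/2$ or of $\xi/2+\pi$. So $2\Omega$ has exactly two points in the class of $\xi$; writing them as $\xi+2\pi k$, one has $k$ even and the other $k$ odd. By Step 3 the single $\Omega$-point of the class is one of the two. Hence $E$ has exactly one point in the class.

**Step 5: $w>0$ on $E$.** Let $x\in E$ and let $s\in\Omega$ be the other point of $2\Omega$ in its class. The two have opposite parity. By (4), $w(x)=\gamma\,\omega(x/2)$ and $\omega(s)=\gamma\,\omega(s/2)$ with the *same* $\gamma\in\{|\alpha|^2,|\beta|^2\}$. Since $\omega(s)>0$, $\gamma>0$; and $\omega(x/2)>0$ because $x/2\in\Omega$. So $w(x)>0$.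

**Step 6: the dilates of $E$ tile.** Since $\Omega\subseteq2\Omega$, the sets $2^nE=2^{n+1}\Omega\setminus2^n\Omega$ are disjoint, with union $\bigcup_n2^n\Omega\setminus\bigcap_n2^n\Omega$. The intersection is null since $|2^{-n}\Omega|=2^{-n}2\pi\to0$. The union contains $R'$: for $t\in R'$,
$$\omega(2^{-n}t)=\sum_{i>-n}w(2^it)\longrightarrow1\qquad(n\to\infty)$$
by (c), and once $|2^{-n}t|<\pi$ the point $2^{-n}t$ has the least modulus in its class. So $2^{-n}t\in\Omega$ for large $n$.

By the Dai–Larson criterion, $E\subseteq\operatorname{supp}\hat\psi$ is a wavelet set. This settles Case 1. $\square$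

In Case 2 this construction breaks in Step 2: on a class where $D=0$, $\omega$ vanishes at every point and $\Omega$ has nothing to choose. For $w=\chi_{E_*}$ this happens for all classes of points in $(\frac{4\pi}7,\frac{6\pi}7)$. These same zeros are what will cut the $\Gamma$-orbits into pieces. Before that we need the matching statement promised in Section 2.

## 5. Perfect matchings in countable doubly stochastic matrices

**Lemma 5.** Let $X,Y$ be countable and $a:X\times Y\to[0,1]$ with all row and column sums equal to $1$. Then there is a bijection $\pi:X\to Y$ with $a(x,\pi(x))>0$ for all $x$.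

Two remarks on why this needs care. Hall's condition on finite sets of rows is not enough when rows have infinitely many positive entries: let row $0$ be joined to all columns $1,2,3,\dots$ and row $i\ge1$ only to column $i$. Every finite set of rows has enough columns, but rows $1,2,\dots$ use up all columns and none is left for row $0$. In the finite case one can take an extreme point of the set of doubly stochastic matrices supported in $\{a>0\}$. In the infinite case this set need not be compact: the permutation matrices exchanging $1$ and $n$ (on $\mathbb N$) converge entrywise, as $n\to\infty$, to a matrix whose first row is $0$. Mass escapes to infinity. The remedy is to charge a cost for mass far out, small enough that $a$ itself has finite cost, and to look for extreme points among the matrices of minimal cost.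

*Proof.* Enumerate $X=\{x_1,x_2,\dots\}$, $Y=\{y_1,y_2,\dots\}$ (the lists may be finite).

**Step 1: the cost.** For each row $x$ there is $\ell_x:Y\to[1,\infty)$ with finite sublevel sets $\{\ell_x\le M\}$ and $\sum_y\ell_x(y)a(x,y)\le2$. If $Y$ is finite take $\ell_x=1$. Otherwise choose $N_1<N_2<\cdots$ such that the sum of the entries of row $x$ after $y_{N_r}$ is at most $4^{-r}$, and let $\ell_x=1$ up to index $N_1$ and $\ell_x=2^r$ on indices in $(N_r,N_{r+1}]$; the sum is at most $1+\sum_{r\ge1}2^r4^{-r}=2$. Choose $\ell'_y:X\to[1,\infty)$ similarly for the columns. Let $\mathcal B$ be the set of $b:X\times Y\to[0,1]$ with all row and column sums $1$ and $b=0$ where $a=0$, and put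
$$\mathcal L(b)=\sum_r2^{-r}\sum_y\ell_{x_r}(y)b(x_r,y)+\sum_s2^{-s}\sum_x\ell'_{y_s}(x)b(x,y_s)\in[0,\infty].$$
Then $\mathcal L(a)\le2+2=4$.

**Step 2: compactness.** We show that $\mathcal B_0=\{b\in\mathcal B:\mathcal L(b)\le\mathcal L(a)\}$ is compact in $[0,1]^{X\times Y}$ with the product topology, which is compact and metrizable. The function $\mathcal L$ is a supremum of finite sums of nonnegative continuous functions, hence lower semicontinuous. Let $b_n\in\mathcal B_0$ converge entrywise to $b$. Then $b$ has entries in $[0,1]$, vanishes where $a$ does, and $\mathcal L(b)\le\mathcal L(a)$. For the row $x_r$ we have $\sum_y\ell_{x_r}(y)b_n(x_r,y)\le2^r\cdot4=2^{r+2}$, so the entries of row $x_r$ of $b_n$ on $\{\ell_{x_r}>M\}$ have sum at most $2^{r+2}/M$. Thus on the *finite* set $\{\ell_{x_r}\le M\}$ the entries of $b_n$, and hence those of $b$, have sum in $[1-2^{r+2}/M,\,1]$. Let $M\to\infty$: the row sum of $b$ is $1$. Columns are the same. So $b\in\mathcal B_0$.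

Since $\mathcal B_0\ni a$ is nonempty and compact, $\mathcal L$ attains a minimum $\mu$ on it, and $\mu$ is the minimum of $\mathcal L$ over all of $\mathcal B$, because any element of $\mathcal B$ with smaller cost would lie in $\mathcal B_0$. The set $\mathcal F=\{b\in\mathcal B:\mathcal L(b)=\mu\}=\{b\in\mathcal B_0:\mathcal L(b)\le\mu\}$ is nonempty, compact and convex. By the Krein–Milman theorem it has an extreme point $b$.

**Step 3: what extremality forbids.** Suppose $z:X\times Y\to\mathbb R$, $z\ne0$, satisfies $|z|\le\min(b,1-b)$ and has all row and column sums $0$. Then $b\pm z\in\mathcal B$, and $\mathcal L(b\pm z)\le2\mathcal L(b)<\infty$ with $\mathcal L(b+z)+\mathcal L(b-z)=2\mu$. Neither value is below $\mu$, so both equal $\mu$, and $b$ is the midpoint of the two distinct points $b\pm z$ of $\mathcal F$, a contradiction. So no such $z$ exists.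

**Step 4: $b$ has only entries $0$ and $1$.** We construct a forbidden $z$ otherwise. Let $H$ be the bipartite graph on $X\sqcup Y$ whose edges are the pairs with $0<b<1$, and suppose $H$ has an edge.

If $H$ contains a cycle, its length is even. Let $z=\pm\varepsilon$ alternately along it, with $\varepsilon>0$ at most the minimum of $\min(b,1-b)$ over its edges, and $z=0$ elsewhere. This $z$ is forbidden by Step 3, a contradiction.

So $H$ is a forest. A vertex incident to an $H$-edge has no incident entry equal to $1$ (its entries sum to $1$ and one of them is strictly between $0$ and $1$). So its $H$-edges have total weight $1$, and since each has weight below $1$ there are at least two of them. Pick a vertex $v_0$ and two $H$-edges $e_1,e_2$ at $v_0$, and set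
$$z(e_1)=\delta,\qquad z(e_2)=-\delta,\qquad \delta=\min_{i=1,2}b(e_i)(1-b(e_i))>0 .$$
Continue outwards along the branches through $e_1,e_2$: at a vertex $u\ne v_0$ of such a branch, with edge $e$ towards $v_0$, put
$$z(f)=-z(e)\,\frac{b(f)}{1-b(e)}\qquad\text{for the other $H$-edges $f$ at $u$},$$
and $z=0$ on all pairs not reached. This is well defined because $H$ is a forest. At $v_0$ the sum of $z$ is $\delta-\delta=0$. At $u$ the other edges have $\sum_fb(f)=1-b(e)>0$, so the sum converges absolutely and equals $z(e)-z(e)=0$. At vertices not reached all values are $0$. Finally $|z|\le b(1-b)$ everywhere: it holds for $e_1,e_2$, and if $|z(e)|\le b(e)(1-b(e))$, then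
$$|z(f)|\le b(e)\,b(f)\le(1-b(f))\,b(f),$$
since $b(e)+b(f)\le1$ for two entries in the same row or column. As $b(1-b)\le\min(b,1-b)$, this $z$ is forbidden by Step 3, a contradiction.

So $b$ is $\{0,1\}$-valued with row and column sums $1$: it is the matrix of a bijection $\pi$, and $\{b>0\}\subseteq\{a>0\}$. $\square$

## 6. Zeros of $D$ cut the orbits into measurable blocks

For Case 2 we prove the following statement, in which phases play no role.

**Theorem 6 (phase-free version).** Let $w\ge0$ be measurable with $\sum_kw(t+2\pi k)=1$ and $\sum_{j\in\mathbb Z}w(2^jt)=1$ a.e. Suppose $D(t)=\sum_k\sum_{j\ge1}w(2^j(t+2\pi k))$ vanishes on a set of positive measure. Then $\{w>0\}$ contains a wavelet set (up to a null set).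

Given this, Case 2 of Theorem 1 follows by applying it to $w=2\pi|\hat\psi|^2$, which satisfies the two identities by Lemma 3. With Section 4, Theorem 1 is then proved.

The idea is this. With $\omega(t)=\sum_{j\ge1}w(2^jt)$ as before,
$$D(z)=0\ \Longrightarrow\ \omega(z)=0\ \Longrightarrow\ w(2^jz)=0\quad(j\ge1), \tag{5}$$
and since $D$ is $2\pi$-periodic, the same is true for all $z+2\pi k$. So in the matrix of Section 2 a zero of $D$ at $z$ erases every entry at the points $2^j(z+2\pi k)$, $j\ge1$. A class is doubled forward, $y,2y,4y,\dots$, until it first hits $\{D=0\}$ mod $2\pi$, at some $\zeta$; a dyadic orbit has a *first* point in $\{D=0\}$, again in the class of some $\zeta$. If a positive entry lies in a class and an orbit, both find the same $\zeta$. So $\zeta\in\{D=0\}\cap[0,2\pi)$ parametrizes the pieces, each one exactly once.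

*Proof.* Replace $w$ by a Borel version and let $R'\subset\mathbb R\setminus\pi\mathbb Q$ be a conull $\Gamma$-invariant Borel set on which the two identities, called (a) and (c) as in Lemma 3, hold. All points are taken in $R'$.

**Step 1: almost every point is doubled into $\{D=0\}$.** The map $\sigma:y\mapsto2y$ on $\mathbb R/2\pi\mathbb Z$ preserves Lebesgue measure and is ergodic: if $f\in L^2$ and $f\circ\sigma=f$ a.e., then the Fourier coefficients satisfy $c_q=0$ for odd $q$ and $c_{2q}=c_q$, so $c_q=0$ for all $q\ne0$ and $f$ is constant. Let $N$ be the $2\pi$-periodic Borel set of $t$ with $D(2^nt)\ne0$ for all $n\ge0$. If $t\in N$ then $2t\in N$, so $N\subseteq\sigma^{-1}N$ mod $2\pi$; the two sets have equal measure, so they agree mod null sets, and by ergodicity $N$ is null or conull. It is disjoint from $\{D=0\}$, which has positive measure, so it is null. Shrink $R'$ so that for every $t\in R'$ there is $n\ge0$ with $D(2^nt)=0$. Put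
$$Z_0=\{\zeta\in[0,2\pi)\cap R':D(\zeta)=0\},$$
a Borel set.

**Step 2: define the blocks.** The block of $\zeta\in Z_0$ should contain the orbits whose first point in $\{D=0\}$ lies in the class of $\zeta$, and the classes that are doubled first into the class of $\zeta$. So let
$$K_\zeta=\{k\in\mathbb Z:D((\zeta+2\pi k)/2^i)\ne0\ \text{ for all }i\ge1\},$$
$$L_\zeta=\{(n,m)\in\Lambda:D((\zeta+2\pi m)/2^i)\ne0\ \text{ for }1\le i\le n\}.$$
Here $k$ stands for the dyadic orbit of $\zeta+2\pi k$ and $(n,m)$ for the class of $(\zeta+2\pi m)/2^n$. Note that $(0,0)\in L_\zeta$ always. For all $k\in\mathbb Z$ and $(n,m)\in\Lambda$ set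
$$a_\zeta(k,(n,m))=w((\zeta+2\pi k)/2^n)\ \text{ if }k\equiv m\ (\mathrm{mod}\ 2^n),\qquad a_\zeta(k,(n,m))=0\ \text{ otherwise.}$$
The value $D((\zeta+2\pi k)/2^i)$ depends only on $k$ mod $2^i$, because $D$ is $2\pi$-periodic.

*Example.* Let $w=\chi_{E_*}$ and $\zeta\in(\frac{4\pi}7,\frac{6\pi}7)$, off the countably many endpoints; use (3). For $k=0$: $\zeta/2\in(\frac{2\pi}7,\frac{3\pi}7)$ has $D=1$ and all further halvings lie in $(0,\frac{2\pi}7)$, where $D=2$. So $0\in K_\zeta$; its nonzero entry is in column $(0,0)$, since $\zeta\in E_*$. For $k=1$: $(\zeta+2\pi)/2\in(\frac{9\pi}7,\frac{10\pi}7)$, which is $(-\frac{5\pi}7,-\frac{4\pi}7)$ mod $2\pi$, where $D=0$. So $1\notin K_\zeta$. For $k=4$ the successive halvings of $\zeta+8\pi$ are, mod $2\pi$, in $(\frac{2\pi}7,\frac{3\pi}7)$, $(\frac\pi7,\frac{3\pi}{14})$, $(-\frac{13\pi}{14},-\frac{25\pi}{28})$, $(\frac{15\pi}{28},\frac{31\pi}{56})$, and then in $(0,\frac{2\pi}7)$, with $D=1,2,1,1,2,2,\dots$. So $4\in K_\zeta$; its nonzero entry is in column $(1,0)$, since $(\zeta+8\pi)/2\in(\frac{30\pi}7,\frac{31\pi}7)\subset E_*$.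

**Step 3: each block is doubly stochastic.** We show that the matrix $a_\zeta$ restricted to $K_\zeta\times L_\zeta$ has row and column sums $1$.

*Rows.* Let $k\in K_\zeta$. For each $n\ge0$ only the column $(n,k\bmod2^n)$ matters, and it belongs to $L_\zeta$, since for $i\le n$ the numbers $k$ and $k\bmod 2^n$ agree mod $2^i$. So the row sum is $\sum_{n\ge0}w((\zeta+2\pi k)/2^n)=1-\omega(\zeta+2\pi k)=1$, by (c) and $D(\zeta)=0$.

*Columns.* Let $(n,m)\in L_\zeta$. By (a), the sum of $w((\zeta+2\pi k)/2^n)$ over *all* $k\equiv m$ mod $2^n$ is $1$. We must see that the $k\notin K_\zeta$ contribute nothing. For such a $k$ there is $i\ge1$ with $D((\zeta+2\pi k)/2^i)=0$, and $i>n$, because for $1\le i\le n$ this value equals $D((\zeta+2\pi m)/2^i)\ne0$. By (5) with $z=(\zeta+2\pi k)/2^i$ and $j=i-n\ge1$, $w((\zeta+2\pi k)/2^n)=0$. So the column sum over $K_\zeta$ is $1$.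

By Lemma 5 (with $X=L_\zeta$, $Y=K_\zeta$) there is a bijection $\pi_\zeta:L_\zeta\to K_\zeta$ with $a_\zeta(\pi_\zeta(\lambda),\lambda)>0$ for all $\lambda\in L_\zeta$.

**Step 4: choose $\pi_\zeta$ measurably in $\zeta$.** Code $\pi_\zeta$ as a point $p$ of $(\mathbb Z\cup\{\infty\})^\Lambda$, where $\mathbb Z\cup\{\infty\}$ is discrete and $p(\lambda)=\infty$ exactly for $\lambda\notin L_\zeta$. This product is a Polish space. Let $P\subseteq Z_0\times(\mathbb Z\cup\{\infty\})^\Lambda$ be the set of pairs $(\zeta,p)$ such that $p$ codes a bijection $L_\zeta\to K_\zeta$ with $a_\zeta(p(\lambda),\lambda)>0$ on $L_\zeta$. It is given by these conditions: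

* for every $\lambda$: $p(\lambda)=\infty$ if and only if $\lambda\notin L_\zeta$;
* for all $\lambda\ne\lambda'$: $p(\lambda)=p(\lambda')$ only if both are $\infty$;
* for all $\lambda$ and $k\in\mathbb Z$: $p(\lambda)=k$ only if $k\in K_\zeta$ and $a_\zeta(k,\lambda)>0$;
* for all $k\in\mathbb Z$: if $k\in K_\zeta$, then $p(\lambda)=k$ for some $\lambda$.

The sets $\{\zeta:\lambda\in L_\zeta\}$, $\{\zeta:k\in K_\zeta\}$ and $\{\zeta:a_\zeta(k,\lambda)>0\}$ are Borel since $D$ and $w$ are. So these are countably many Borel conditions, and $P$ is Borel; its sections over $Z_0$ are nonempty by Step 3. By the Jankov–von Neumann theorem (Kechris, *Classical Descriptive Set Theory*, Thm. 18.1), $P$ has a uniformizing function on $Z_0$ that is measurable with respect to the $\sigma$-algebra generated by the analytic sets. Analytic sets are Lebesgue measurable, so $\zeta\mapsto\pi_\zeta$ can be chosen Lebesgue measurable. Define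
$$E=\{(\zeta+2\pi k)/2^n:\ \zeta\in Z_0,\ (n,m)\in L_\zeta,\ k=\pi_\zeta(n,m)\}.$$
This is the union, over the countably many $(n,m)$ and $k$, of the images of the measurable sets $\{\zeta\in Z_0:(n,m)\in L_\zeta,\ \pi_\zeta(n,m)=k\}$ under the affine maps $\zeta\mapsto(\zeta+2\pi k)/2^n$. So $E$ is measurable. Moreover $E\subseteq R'$, and $w>0$ on $E$ because $a_\zeta(\pi_\zeta(n,m),(n,m))>0$; in particular $\pi_\zeta(n,m)\equiv m$ mod $2^n$.

**Step 5: $E$ meets each class exactly once.** We show that each class has exactly one address $(\zeta,n,m)$. Let $y\in R'$ and let $n\ge0$ be minimal with $D(2^ny)=0$; it exists by Step 1. There is a unique $\zeta\in[0,2\pi)$ with $2^ny\equiv\zeta$ mod $2\pi$, and $\zeta\in Z_0$ since $R'$ is $\Gamma$-invariant and $D$ is periodic. Writing $2^ny=\zeta+2\pi r$, the unique $m\in[0,2^n)$ with $y\equiv(\zeta+2\pi m)/2^n$ mod $2\pi$ is $r\bmod2^n$. Since $2^{n-i}y\equiv(\zeta+2\pi m)/2^i$ mod $2\pi$ for $1\le i\le n$, minimality of $n$ says exactly that $(n,m)\in L_\zeta$. Conversely, if $\zeta'\in Z_0$, $(n',m')\in L_{\zeta'}$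 and $y\equiv(\zeta'+2\pi m')/2^{n'}$ mod $2\pi$, then $D(2^{n'}y)=D(\zeta')=0$ and $D(2^{n'-i}y)\ne0$ for $1\le i\le n'$. So $n'$ is the first exponent at which $D$ vanishes, $n'=n$, and then $\zeta'=\zeta$ and $m'=m$. A point of $E$ with data $(\zeta',n',m')$ lies in the class of $(\zeta'+2\pi m')/2^{n'}$, because $\pi_{\zeta'}(n',m')\equiv m'$ mod $2^{n'}$. Hence $E$ meets $y+2\pi\mathbb Z$ in exactly one point, $(\zeta+2\pi\pi_\zeta(n,m))/2^n$.

**Step 6: $E$ meets each dyadic orbit exactly once.** We show that each orbit has exactly one address $(\zeta,k)$. Let $t\in R'$ and $S_t=\{j\in\mathbb Z:D(2^jt)=0\}$. It is nonempty by Step 1. It is bounded below: otherwise every $i\in\mathbb Z$ has some $j\in S_t$ with $j<i$, and (5) at $z=2^jt$ gives $w(2^it)=0$, for all $i$, contradicting (c). Let $j_0=\min S_t$ and write $2^{j_0}t=\zeta+2\pi k$ with $\zeta\in Z_0$. Minimality means $D((\zeta+2\pi k)/2^i)\ne0$ for $i\ge1$, that is, $k\in K_\zeta$. Now suppose a point $(\zeta'+2\pi k')/2^{n'}$ of $E$, with $k'=\pi_{\zeta'}(n',m')\in K_{\zeta'}$, lies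 in the orbit of $t$. Then $\zeta'+2\pi k'=2^jt$ for some $j$, with $j\in S_t$ because $D(\zeta')=0$, and no smaller index is in $S_t$ because $k'\in K_{\zeta'}$. So $j=j_0$, $\zeta'=\zeta$ and $k'=k$. Since $\pi_\zeta$ is a bijection onto $K_\zeta$, exactly one $(n,m)\in L_\zeta$ has $\pi_\zeta(n,m)=k$. So $E$ meets the orbit in exactly one point, $(\zeta+2\pi k)/2^n$.

By Steps 5 and 6 and the Dai–Larson criterion, $E$ is a wavelet set, and $w>0$ on $E$. This proves Theorem 6, and with it Theorem 1. $\blacksquare$

Neither (b) nor the integrality of $D$ was used in this section. They served to show that the only alternative to $|\{D=0\}|>0$ is $D=1$ a.e., and in Section 4.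

## 7. Minimal supports and dimension functions

**Corollary 7 (classification of minimal supports).** (i) A measurable set $W$ contains a wavelet set (mod null sets) if and only if it contains the frequency support of some wavelet. (ii) The frequency supports of wavelets that are minimal under inclusion (mod null sets) are exactly the wavelet sets, and the wavelets with minimal frequency support are exactly those with $|\hat\psi|=\frac1{\sqrt{2\pi}}\chi_E$, $E$ a wavelet set.

*Proof.* (i) A wavelet set is the frequency support of its MSF wavelet; the other direction is Theorem 1.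

(ii) Let $\operatorname{supp}\hat\psi$ be minimal. It contains a wavelet set by Theorem 1, which is itself a frequency support, so the two are equal. Conversely, let $E$ be a wavelet set containing the frequency support $W'$ of a wavelet. By Lemma 3(a), $W'$ meets almost every class, while $E$ meets almost every class exactly once; so for almost every $t\in E$ the point of $W'\subseteq E$ in its class must be $t$. Hence $W'=E$ mod null sets, and wavelet sets are minimal. If a wavelet $\psi$ has minimal support, this support is a wavelet set $E$, and (a) says $2\pi|\hat\psi|^2=1$ a.e. on $E$, so $|\hat\psi|=\frac1{\sqrt{2\pi}}\chi_E$. If a wavelet satisfies $|\hat\psi|=\frac1{\sqrt{2\pi}}\chi_E$ with $E$ a wavelet set, its support is $E$, which is minimal. $\square$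

**Corollary 8 (dimension function).** With $D_E(t)=\sum_k\sum_{j\ge1}\chi_E(2^j(t+2\pi k))$, the set $E$ of Theorem 1 can be chosen so that $D_E=1$ a.e. if and only if $D=1$ a.e.

*Proof.* If $D=1$ a.e., take $E=2\Omega\setminus\Omega$ from Section 4. The sets $2^{-j}E=2^{1-j}\Omega\setminus2^{-j}\Omega$, $j\ge1$, are disjoint with union $\Omega\setminus\bigcap_j2^{-j}\Omega$, so $\sum_{j\ge1}\chi_E(2^jt)=\chi_\Omega(t)$ a.e. and $D_E(t)=\sum_k\chi_\Omega(t+2\pi k)=1$ a.e. If $D=1$ fails on a set of positive measure, we are in Case 2. For any $E\subseteq\{w>0\}$ (mod null sets) and a.e. $t$ with $D(t)=0$, all $w(2^j(t+2\pi k))$ with $j\ge1$ vanish, so $D_E(t)=0$. Hence $D_E=0$ a.e. on $\{D=0\}$, a set of positive measure. $\square$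

## 8. Integer dilations and several generators

**Theorem 9.** Let $a\ge2$ be an integer and $1\le L\le a-1$. Let $\psi_1,\dots,\psi_L$ be such that $\{a^{n/2}\psi_r(a^nt-\ell):n,\ell\in\mathbb Z,\ 1\le r\le L\}$ is an orthonormal basis of $L^2(\mathbb R)$. Then there are measurable, pairwise disjoint $E_r\subseteq\operatorname{supp}\hat\psi_r$ (mod null sets) such that each $E_r$ tiles $\mathbb R$ by $2\pi\mathbb Z$-translations and $\bigcup_rE_r$ tiles $\mathbb R$ by dilations by $a^n$, $n\in\mathbb Z$. In particular, for $L=1$ and every integer dilation $a\ge2$, the frequency support contains a set tiling by $2\pi\mathbb Z$-translations and by $a^{\mathbb Z}$-dilations.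

*Proof.* Fix Borel versions and let $w_r=2\pi|\hat\psi_r|^2$, $\omega(t)=\sum_r\sum_{j\ge1}w_r(a^jt)$, $D(t)=\sum_k\omega(t+2\pi k)$.

**Step 1: the identities.** For a.e. $t$:

* (a′) $2\pi\sum_k\hat\psi_r(t+2\pi k)\overline{\hat\psi_{r'}(t+2\pi k)}=\delta_{rr'}$;
* (b′) $\sum_k\hat\psi_r(t+2\pi k)\overline{\hat\psi_{r'}(a^j(t+2\pi k))}=0$ for $j\ge1$ and all $r,r'$;
* (c′) $\sum_r\sum_{j\in\mathbb Z}w_r(a^jt)=1$.

The first two follow as in Lemma 3: the Fourier coefficients of the sums, as functions on $(0,2\pi)$, are the inner products of $\psi_r(\cdot-\ell)$ with $\psi_{r'}$, and up to a constant with $\psi_{r'}(a^{-j}\,\cdot)$. For (c′), use the same $I$ and $f$ with $\delta<|s|/2$. The contribution of $(n,r)$ to $\|f\|^2$ is $2\pi a^n\int_0^{2\pi}|\sum_k\hat f(a^n(u+2\pi k))\overline{\hat\psi_r(u+2\pi k)}|^2du$. If $2\pi a^n\ge\delta$ it equals $\delta^{-1}\int_Iw_r(a^{-n}s')\,ds'$. If $2\pi a^n<\delta$, at most $2\delta/(2\pi a^n)$ terms are nonzero and it is at most $2\int_{a^{-n}I}|\hat\psi_r|^2$. The sets $a^{-n}I$ are disjoint, as the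 moduli on $I$ vary by a factor at most $\frac32<a$. So the latter pairs contribute at most $2\sum_r\int_{|u|\ge2\pi|s|/\delta}|\hat\psi_r|^2\to0$. The two applications of Lebesgue differentiation to $\sum_r\sum_{n\ge-N}w_r(a^{-n}\cdot)$ and $\sum_r\sum_nw_r(a^{-n}\cdot)$ are as before.

**Step 2: the dichotomy.** We have $\int_0^{2\pi}D=2\pi L\sum_{j\ge1}a^{-j}=\frac{2\pi L}{a-1}\le2\pi$. Let $\Gamma$ be generated by $t\mapsto at$ and $t\mapsto t+2\pi$, and choose $R'\subset\mathbb R\setminus\pi\mathbb Q$ Borel, conull, $\Gamma$-invariant, with the identities and $D<\infty$ on it. For $n\ge0$, $0\le m<a^n$, $1\le r\le L$ let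
$$C^\xi_{n,m,r}(k)=\sqrt{2\pi}\,\hat\psi_r\big((\xi+2\pi k)/a^n\big)\ \text{ if }k\equiv m\ (\mathrm{mod}\ a^n),\qquad 0\ \text{ otherwise.}$$
With $\eta=(\xi+2\pi m)/a^n$ and $k=m+a^nl$: for equal $(n,m)$ the inner products are $\delta_{rr'}$ by (a′) at $\eta$; for equal $n$ and different $m$ the supports are disjoint; for $n'<n$ either the supports are disjoint or the inner product is $2\pi\sum_l\hat\psi_r(\eta+2\pi l)\overline{\hat\psi_{r'}(a^{n-n'}(\eta+2\pi l))}=0$ by (b′). So these vectors are orthonormal. The projection onto their orthogonal complement $J(\xi)$ has $k$-th diagonal entry $1-\sum_r\sum_{n\ge0}w_r((\xi+2\pi k)/a^n)=\omega(\xi+2\pi k)$ by (c′). Hence $D(\xi)=\dim J(\xi)$ is an integer. If $D\ge1$ a.e., then the mean $\frac L{a-1}\le1$ forces $L=a-1$ and $D=1$ a.e. So either $|\{D=0\}|>0$, or $L=a-1$ and $D=1$ a.e.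

**Step 3: the case $|\{D=0\}|>0$.** We repeat Section 6. The map $y\mapsto ay$ mod $2\pi$ preserves measure and is ergodic: for an invariant $f\in L^2$, $c_q=0$ if $a\nmid q$ and $c_{aq}=c_q$, so $c_q=0$ for $q\ne0$. As in Step 1 there, after shrinking $R'$ each $t\in R'$ has some $n\ge0$ with $D(a^nt)=0$. If $D(z)=0$, then $w_r(a^jz)=0$ for all $r$ and $j\ge1$. With $Z_0=\{\zeta\in[0,2\pi)\cap R':D(\zeta)=0\}$, let
$$K_\zeta=\{k:D((\zeta+2\pi k)/a^i)\ne0\ \forall i\ge1\},\quad L_\zeta=\{(n,m):0\le m<a^n,\ D((\zeta+2\pi m)/a^i)\ne0,\ 1\le i\le n\},$$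
and consider the matrix with rows $k\in K_\zeta$, columns $(n,m,r)$ with $(n,m)\in L_\zeta$, $1\le r\le L$, and entries $w_r((\zeta+2\pi k)/a^n)$ if $k\equiv m$ mod $a^n$, and $0$ otherwise. For $k\in K_\zeta$ all $(n,k\bmod a^n)$ lie in $L_\zeta$, so the row sum is $\sum_{n\ge0}\sum_rw_r((\zeta+2\pi k)/a^n)=1-\omega(\zeta+2\pi k)=1$. The sum of column $(n,m,r)$ over all $k\equiv m$ mod $a^n$ is $1$ by (a′). If such a $k$ is not in $K_\zeta$, then $D((\zeta+2\pi k)/a^i)=0$ for some $i$, necessarily $i>n$, so the entry $w_r(a^{i-n}(\zeta+2\pi k)/a^i)$ is $0$. So the column sum over $K_\zeta$ is $1$.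

Lemma 5 gives a bijection $\pi_\zeta$ from the columns to $K_\zeta$ with positive entries. It can be chosen Lebesgue measurably in $\zeta$: it is coded by a map from the countable set of triples $(n,m,r)$ to $\mathbb Z\cup\{\infty\}$, the four conditions of Section 6, Step 4 are again countably many Borel conditions, and the Jankov–von Neumann theorem applies. Put $(\zeta+2\pi k)/a^n$ into $E_r$ when $k=\pi_\zeta(n,m,r)$. The sets $E_r$ are measurable as countable unions of affine images of measurable sets, and $w_r>0$ on $E_r$.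

For $y\in R'$, let $n$ be minimal with $D(a^ny)=0$, $\zeta\equiv a^ny$ mod $2\pi$ in $[0,2\pi)$, and $m\in[0,a^n)$ with $y\equiv(\zeta+2\pi m)/a^n$ mod $2\pi$. As in Section 6, Step 5, $(\zeta,n,m)$ is the unique triple with $\zeta\in Z_0$, $(n,m)\in L_\zeta$ and $y\equiv(\zeta+2\pi m)/a^n$, because $n$ must be the first exponent with $D(a^ny)=0$. So each class contains exactly one point of each $E_r$, namely $(\zeta+2\pi\pi_\zeta(n,m,r))/a^n$. For $t\in R'$, the set $\{j:D(a^jt)=0\}$ is nonempty, and it is bounded below since otherwise all $w_r(a^it)$ would vanish, contradicting (c′). With its minimum $j_0$ and $a^{j_0}t=\zeta+2\pi k$, we have $k\in K_\zeta$, and $(\zeta,k)$ is the only pair with $\zeta\in Z_0$, $k\in K_\zeta$ and $\zeta+2\pi k\in\{a^jt\}$. So the points of $\bigcup_rE_r$ in $\{a^jt\}_{j\in\mathbb Z}$ correspond to the triples $(n,m,r)$ with $\pi_\zeta(n,m,r)=k$, of which there is exactly one. Hence the $E_r$ are disjoint and $\bigcup_rE_r$ tiles by dilations.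

**Step 4: the case $D=1$ a.e., $L=a-1$.** We repeat Section 4; the new point is to distribute the points of $a\Omega\setminus\Omega$ among $a-1$ generators. Shrink $R'$ so that $D=1$ on it, and let $\Phi_\xi$ be a unit vector in $J(\xi)$, so $|\Phi_\xi(k)|^2=\omega(\xi+2\pi k)$. With the isometries $(V_pf)(al+p)=f(l)$ (and $0$ elsewhere), $0\le p<a$, we have $C^\xi_{n,am'+p,r}=V_pC^{(\xi+2\pi p)/a}_{n-1,m',r}$ for $n\ge1$. So the complement of $\{C^\xi_{n,m,r}:n\ge1\}$ has orthonormal basis $u_p=V_p\Phi_{(\xi+2\pi p)/a}$, $0\le p<a$. It also has the orthonormal basis $\Phi_\xi,C^\xi_{0,0,1},\dots,C^\xi_{0,0,a-1}$. Hence there is a unitary $a\times a$ matrix $(\alpha_{pr})_{0\le p,r\le a-1}$, depending on $\xi$, with $\Phi_\xi=\sum_p\alpha_{p0}u_p$ and $C^\xi_{0,0,r}=\sum_p\alpha_{pr}u_p$ for $r\ge1$. Since $|u_p(k)|^2=\omega((\xi+2\pi k)/a)$ for $k\equiv p$ mod $a$, and $u_p(k)=0$ otherwise,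
$$\omega(t)=|\alpha_{p0}|^2\omega(t/a),\qquad w_r(t)=|\alpha_{pr}|^2\omega(t/a)\qquad(t=\xi+2\pi k,\ k\equiv p\ (\mathrm{mod}\ a)). \tag{6}$$

*The set $\Omega$.* Define $\Omega$ as in Section 4, Step 2; it is Borel and has exactly one point in each class, so $|\Omega|=2\pi$. Then $\Omega\subseteq a\Omega$: if $t\in\Omega$, then $\omega(t/a)=\omega(t)+\sum_rw_r(t)>0$; if $t/a\notin\Omega$, there is $l\neq 0$ with $|t/a+2\pi l|<|t/a|$ and $\omega(t/a+2\pi l)>0$, and $t'=t+2\pi al$ has $|t'|<|t|$, the same residue $p$ as $t$, and $\omega(t')=|\alpha_{p0}|^2\omega(t'/a)>0$, because $\omega(t)>0$ gives $\alpha_{p0}\ne0$. This contradicts $t\in\Omega$. The set $\bigcap_na^n\Omega$ is null since $|a^{-n}\Omega|\to0$, and $\bigcup_na^n\Omega\supseteq R'$ since $\omega(a^{-n}t)\to1$ by (c′) and $|a^{-n}t|<\pi$ for large $n$. So $E:=a\Omega\setminus\Omega$ tiles by the dilations $a^n$.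

*Distribution.* Let $\xi\in[0,2\pi)\cap R'$. A point $as$, $s\in\Omega$, is in the class of $\xi$ iff $s$ is in the class of $(\xi+2\pi p)/a$ for some $0\le p<a$. So $a\Omega$ has in the class of $\xi$ exactly one point $t_p=\xi+2\pi k_p$ for each residue $p\equiv k_p$ mod $a$, and the $\Omega$-point is one of them, say $t_{p_0}$. By (6) and $\omega(t_{p_0})>0$, $\alpha_{p_00}\ne0$. For the unitary matrix $A=(\alpha_{pr})$, the entry of $A^{-1}=A^*$ in row $0$ and column $p_0$ is $\overline{\alpha_{p_00}}$; by the cofactor formula it is, up to sign, the minor of $A$ deleting row $p_0$ and column $0$, divided by $\det A$. Since $|\det A|=1$, this minor has modulus $|\alpha_{p_00}|\ne0$. So some term in its expansion as a sum over bijections is nonzero: there is a bijection $\beta:\{p\ne p_0\}\to\{1,\dots,a-1\}$ with $\alpha_{p\beta(p)}\ne0$ for all $p\ne p_0$. Take the first such $\beta$ in a fixed finite list. This is a measurable choice: $p_0$ is a Borel function of $\xi$, and by (6)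
$$\sum_{k\equiv p\,(a)}w_r(\xi+2\pi k)=|\alpha_{pr}|^2\sum_{k\equiv p\,(a)}\omega\big((\xi+2\pi k)/a\big)=|\alpha_{pr}|^2D\big((\xi+2\pi p)/a\big)=|\alpha_{pr}|^2\qquad(r\ge1),$$
so each condition $\alpha_{pr}\ne0$ with $r\ge1$ is Borel in $\xi$. For $p\ne p_0$ put $t_p$ into $E_{\beta(p)}$. A point of $E$ determines its $\xi$ and its residue $p$ by Borel functions, so the sets $E_r$ are Borel. Since $t_p/a\in\Omega$, we have $\omega(t_p/a)>0$ and $w_{\beta(p)}(t_p)=|\alpha_{p\beta(p)}|^2\omega(t_p/a)>0$. So $E_r\subseteq\operatorname{supp}\hat\psi_r$. Each $E_r$ has exactly one point in each class because $\beta$ is a bijection, the $E_r$ are disjoint, and $\bigcup_rE_r=E$ tiles by dilations. The last sentence of the theorem is the case $L=1$. $\square$
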